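\title{Tchebycheff systems generated by powers of positive quadratics}

\begin{abstract}
Let $P_1,\dots,P_n$ be distinct monic real quadratic polynomials without real zeros and let $\alpha\le\frac12$. We prove that the functions $P_i^{\alpha-1}$ and $xP_i^{\alpha-1}$, $i=1,\dots,n$, span a Tchebycheff system of dimension $2n$ on the real line. In particular, for $\alpha\le-1$ the derivatives $(P_1^\alpha)',\dots,(P_n^\alpha)'$ extend to such a system, which answers a question posed by Borcea and Shapiro. By linear duality, a function with $2n$ real zeros produces a potential of multipoles on the real line with $2n$ critical points in the plane; the potential satisfies an elliptic equation that forces every critical point to have negative index, and a count of indices leaves room for only $2n-1$ of them. We also show that a zero at infinity may be included in the count, that the dimension $2n$ cannot be lowered in general, and that the construction can fail for $\alpha$ slightly larger than $\frac12$.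
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $(a,b)$ be a bounded or unbounded interval. A smooth function $f$ has a zero of multiplicity at least $\mu$ at $x_0$ if $f(x_0)=f'(x_0)=\dots=f^{(\mu-1)}(x_0)=0$. A linear space $V$ of dimension $m$ of smooth real functions on $(a,b)$ is a \emph{Tchebycheff system} if every $f\in V$ that does not vanish identically has at most $m-1$ zeros in $(a,b)$, counted with multiplicity. No space of dimension $m$ can do better, since vanishing at $m-1$ prescribed points imposes only $m-1$ linear conditions. The model is the space of polynomials of degree at most $m-1$.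

Let $P_1,\dots,P_n$ be monic real polynomials of degree two without real zeros, so that $P_i>0$ on $\mathbb R$, and let $\alpha\le-1$. Borcea and Shapiro \cite{BS} ask:
\begin{quote}
Is there a Tchebycheff system of dimension $2n$ on $(-\infty,\infty)$ that contains the $n$ functions $(P_1^\alpha)',\dots,(P_n^\alpha)'$?
\end{quote}
Write $P_i(x)=|x-z_i|^2$ with $z_i$ in the open upper half-plane. A positive answer says in particular that a nonconstant function $\sum_i c_i|x-z_i|^{2\alpha}$, the restriction to the line of a potential with charges $c_i$ of arbitrary signs at the points $z_i$, has at most $2n-1$ critical points on the line.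

Put $\beta=1-\alpha$. Since $(P_i^\alpha)'=\alpha P_i'P_i^{-\beta}$ is a linear polynomial times $P_i^{-\beta}$, a candidate suggests itself:
\[
V_\beta=\operatorname{span}\{P_i^{-\beta},\ xP_i^{-\beta}:\ i=1,\dots,n\}.
\]
For $n=1$ the elements $(Ax+B)P_1^{-\beta}$ have at most one zero, and the dimension $2$ is needed because $(P_1^\alpha)'$ does have a zero. For $\beta=1$ and any $n$, an element of $V_1$ is a fraction with denominator $P_1\cdots P_n$ and numerator of degree at most $2n-1$, which is the right bound. These two cases suggest the answer yes, but neither argument extends. For $\alpha=-1$ the common denominator is $P_1^2\cdots P_n^2$ and the numerator has degree up to $4n-3$. Nor does Rolle's theorem reduce $n$: after division by $P_1^{-\beta}$, one differentiation turns $(Ax+B)P_1^{\beta}P_i^{-\beta}$ into $P_1^{\beta-1}P_i^{-\beta-1}$ times a polynomial of degree four when $A\ne0$. The candidate nevertheless works, and on a larger range of exponents than the question requires.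

\begin{theorem}\label{thm:main}
Let $\alpha\le\frac12$, $\beta=1-\alpha$, and let $P_1,\dots,P_n$ be pairwise distinct monic real quadratics without real zeros. If the real numbers $A_i,B_i$ are not all zero, then
\[
f=\sum_{i=1}^n(A_ix+B_i)P_i^{-\beta}
\]
is not identically zero and has at most $2n-1$ real zeros counted with multiplicity. Hence $V_\beta$ is a Tchebycheff system of dimension $2n$ on $(-\infty,\infty)$ containing $(P_1^\alpha)',\dots,(P_n^\alpha)'$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $\alpha\le-1$ and all $P_1,\dots,P_n$, distinct or not, the answer to the question is yes.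
\end{corollary}

\begin{proof}
Replace the repetitions among the $P_i$ by new quadratics so as to obtain $n$ distinct ones. The space $V_\beta$ of the new family contains all the given functions, and Theorem~\ref{thm:main} applies to it.
\end{proof}

Every $f\in V_\beta$ is $O(|x|^{1-2\beta})$ as $|x|\to\infty$. For $f\ne0$ we define the \emph{multiplicity of the zero of $f$ at $\infty$} as the largest integer $m$ with $f=O(|x|^{1-2\beta-m})$.

\begin{theorem}\label{thm:compl}
Let $\beta=1-\alpha$ and let $P_1,\dots,P_n$ be as in Theorem~\ref{thm:main}.
\begin{itemize}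
\item[(a)] For $\alpha\le\frac12$ the bound $2n-1$ also holds when the zero at $\infty$ is counted.
\item[(b)] Let $\alpha\le\frac12$, $\alpha\ne0$. Every nontrivial combination $\sum_ic_i(P_i^\alpha)'$ has at most $2n-1$ real zeros counted with multiplicity. For $P_i=x^2+\sigma_i$ with distinct $\sigma_i>0$ this bound is attained, so in that case no Tchebycheff system of dimension less than $2n$ contains the $n$ functions $(P_i^\alpha)'$.
\item[(c)] If $n=2$ and $\frac12<\alpha<\frac32$, $\alpha\ne1$, there are $P_1\ne P_2$ for which $V_\beta$ is not a Tchebycheff system.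
\end{itemize}
\end{theorem}

The proof of Theorem~\ref{thm:main} exchanges the roles of the real variable $x$ and the complex parameter $z$ in the kernel $|z-x|^{2\alpha}$. Section~\ref{sec:dual} turns $2n$ real zeros of $f$ into $2n$ critical points of a function $u$ of $z$. Section~\ref{sec:models} shows on two examples why such a function has at most $2n-1$ critical points, and Sections~\ref{sec:gegen} and~\ref{sec:count} prove this bound. Theorems~\ref{thm:main} and~\ref{thm:compl} are deduced in Sections~\ref{sec:main} and~\ref{sec:compl}.

\section{From real zeros to critical points of a potential}\label{sec:dual}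

Throughout, $z=\xi+i\eta$, and $s$ is a real exponent, related to $\alpha$ and $\beta$ by
\[
s=-2\alpha=2\beta-2 .
\]
The range $\alpha\le\frac12$ is $s\ge-1$, and the range $\alpha\le-1$ of the question is $s\ge2$. For real $x$ and $r=|z-x|>0$ we have
\begin{equation}\label{eq:grad}
\partial_\xi r^{-s}=s\,(x-\xi)\,r^{-s-2},\qquad \partial_\eta r^{-s}=-s\,\eta\,r^{-s-2}.
\end{equation}
At $z=z_i$ the factor $r^{-s-2}$ equals $P_i(x)^{-\beta}$. So, as functions of $x$, the two components of the gradient of the kernel $|z-x|^{-s}$ at $z=z_i$ are combinations of $P_i^{-\beta}$ and $xP_i^{-\beta}$. A linear functional in $x$ that annihilates $V_\beta$, applied to the kernel, therefore gives a function of $z$ whose gradient vanishes at every $z_i$. Zeros of $f$ supply such a functional.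

\begin{definition}\label{def:functional}
Let $x_1,\dots,x_r$ be distinct real numbers, let $\mu_1,\dots,\mu_r\ge1$ be integers with $\sum_k\mu_k=2n$, and let $a_{kj}$ $(1\le k\le r,\ 0\le j<\mu_k)$ be real numbers, not all zero. We call
\[
\Lambda(g)=\sum_{k,j}a_{kj}\,g^{(j)}(x_k)
\]
a \emph{Hermite functional of order $2n$}. Let $K$ be the set of those $k$ for which some $a_{kj}$ is nonzero, let $j_k=\max\{j:a_{kj}\ne0\}\le\mu_k-1$ for $k\in K$, and let $S=\{x_k:k\in K\}$. The \emph{moments} of $\Lambda$ are the numbers $M_m=\Lambda(x^m)$, $m\ge0$, and its \emph{potential} with exponent $s$ is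
\[
u(z)=u_s(z)=\sum_{k,j}a_{kj}\,\partial_x^j|z-x|^{-s}\Big|_{x=x_k},\qquad z\in\mathbb C\setminus S.
\]
\end{definition}

The term with $j=0$ is the potential of a charge at $x_k$, the term with $j=1$ that of a dipole directed along the real line, and so on. The function $u$ is real-analytic on $\mathbb C\setminus S$ and satisfies $u(\bar z)=u(z)$.

\begin{lemma}\label{lem:moments}
The moments $M_0,\dots,M_{2n-1}$ of a Hermite functional of order $2n$ are not all zero.
\end{lemma}

\begin{proof}
The linear map $p\mapsto(p^{(j)}(x_k))_{k,j}$ from the polynomials of degree at most $2n-1$ to $\mathbb R^{2n}$ is injective, because a polynomial in its kernel has $2n$ zeros. Both spaces have dimension $2n$, so the map is onto. If $\Lambda$ vanished on all these polynomials, the vector $(a_{kj})$ would be orthogonal to all of $\mathbb R^{2n}$.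
\end{proof}

\begin{lemma}[Duality]\label{lem:dual}
Let $\beta$ be real and $s=2\beta-2$. Suppose that $A_i,B_i$ are not all zero and that $f=\sum_i(A_ix+B_i)P_i^{-\beta}$ vanishes identically or has at least $2n$ real zeros counted with multiplicity. Then there is a Hermite functional of order $2n$ whose potential $u_s$ has critical points at the $2n$ distinct points $z_1,\bar z_1,\dots,z_n,\bar z_n$.
\end{lemma}

\begin{proof}
Choose distinct reals $x_k$ and integers $\mu_k\ge1$ with $\sum\mu_k=2n$ and $f^{(j)}(x_k)=0$ for $j<\mu_k$. Consider the $2n\times2n$ matrix whose rows are indexed by the functionals $g\mapsto g^{(j)}(x_k)$, whose columns are indexed by the functions $xP_i^{-\beta}$, $P_i^{-\beta}$, and whose entries are the values of the former on the latter. It annihilates the nonzero column vector $(A_i,B_i)_i$, so it is singular and is annihilated by a nonzero row vector $(a_{kj})$. The corresponding functional satisfies $\Lambda(P_i^{-\beta})=\Lambda(xP_i^{-\beta})=0$ for all $i$. With $z_i=\xi_i+i\eta_i$, formulas \eqref{eq:grad} give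
\[
u_\xi(z_i)=s\,\Lambda(xP_i^{-\beta})-s\,\xi_i\,\Lambda(P_i^{-\beta})=0,\qquad u_\eta(z_i)=-s\,\eta_i\,\Lambda(P_i^{-\beta})=0 .
\]
By the symmetry $u(\bar z)=u(z)$ the points $\bar z_i$ are critical too. The $2n$ points are distinct because the $P_i$ are distinct and have no real zeros.
\end{proof}

What has been gained is that all the charges now lie on one line, and this makes $u$ a solution of a differential equation. In the plane $\Delta r^{-s}=s^2r^{-s-2}$, and comparison with the second formula in \eqref{eq:grad} gives $\eta\,\Delta r^{-s}+s\,\partial_\eta r^{-s}=0$ for every real $x$. The coefficients of this equation do not depend on $x$, so we may differentiate in $x$ and add up: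
\begin{equation}\label{eq:pde}
\eta\,\Delta u+s\,u_\eta=0\quad\text{on }\mathbb C\setminus S,\qquad\text{for every real } s.
\end{equation}
Off the real line this is an elliptic equation with principal part $\Delta$ and no term of order zero; on the line it degenerates. The heart of the paper is the following bound.

\begin{proposition}\label{prop:crit}
Let $s>-1$, $s\ne0$. The potential $u_s$ of a Hermite functional of order $2n$ has at most $2n-1$ critical points in $\mathbb C\setminus S$, on and off the real line together.
\end{proposition}

\section{Winding numbers and two model cases}\label{sec:models}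

We identify plane vectors with complex numbers; thus $\nabla u=u_\xi+iu_\eta$. If $X$ is a continuous vector field without zeros on a circle, its \emph{winding number} along the circle is the increase of $\arg X$, divided by $2\pi$, as the circle is traversed once counterclockwise. We use three standard facts.
\begin{itemize}
\item[(W1)] If $|X-Y|<|Y|$ on the circle, then $X$ and $Y$ have the same winding number, since $Y+t(X-Y)\neq0$ for $0\le t\le1$.
\item[(W2)] The winding number of a product $XY$ is the sum of the winding numbers, and complex conjugation changes the sign.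
\item[(W3)] If $X$ is continuous and has no zeros on a closed disk with finitely many open disks removed, the closures of these being disjoint and interior to the large disk, then the winding number along the outer circle is the sum of the winding numbers along the inner circles. In particular, a continuous field on a closed disk with nonzero winding number along the boundary has a zero inside.
\end{itemize}
The \emph{index} of an isolated critical point of $u$ is the winding number of $\nabla u$ along small circles around it. A nondegenerate saddle has index $-1$, and a nondegenerate maximum or minimum has index $+1$.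

\begin{example}[The logarithmic potential]\label{ex:log}
Let $\beta=1$ and $\Lambda(g)=\sum_{k=1}^{2n}a_kg(x_k)$. Here $s=0$ and $u_s$ is constant, but $u=-\sum_ka_k\log|z-x_k|$ is a substitute: the partial derivatives of $-\log r$ are $(x-\xi)r^{-2}$ and $-\eta r^{-2}$, so the proof of Lemma~\ref{lem:dual} applies to it. Now
\[
\nabla u=\overline{W},\qquad W(z)=-\sum_{k\in K}\frac{a_k}{z-x_k}=-\sum_{m\ge0}\frac{M_m}{z^{m+1}}\quad(|z|\text{ large}).
\]
The rational function $W$ has $|K|\le2n$ simple poles and a zero of order $1+J$ at infinity, where $J$ is the index of the first nonzero moment. So it has $|K|-1-J\le 2n-1$ zeros in $\mathbb C$, with multiplicity. In terms of $\nabla u=\overline W$: the winding number is $1$ around each charge, $1+J$ along a large circle, and $-\nu\le-1$ around a zero of $W$ of order $\nu$, and (W3) ties these numbers together. For $s\ne0$ there is no holomorphic function, but we shall see that these winding numbers persist.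
\end{example}

\begin{example}[Two charges]\label{ex:two}
Let $n=1$, $s>-1$, $s\neq0$, and $u=a_1|z+1|^{-s}+a_2|z-1|^{-s}$ with $a_1a_2\ne0$. Put $w_1=a_1|z+1|^{-s-2}$ and $w_2=a_2|z-1|^{-s-2}$. By \eqref{eq:grad}, a critical point off the real line would satisfy $w_1+w_2=0$ and $-w_1+w_2=0$, which is impossible. On the line $u_\eta=0$, and with $\psi(t)=\operatorname{sgn}(t)\,|t|^{-s-1}$, which is multiplicative,
\[
u_\xi=-s\,\psi(\xi-1)\bigl(a_1\psi(\tau)+a_2\bigr),\qquad\tau=\frac{\xi+1}{\xi-1}.
\]
The map $\xi\mapsto\tau$ is a bijection from $\mathbb R\setminus\{\pm1\}$ onto $\mathbb R\setminus\{0,1\}$, and $\psi$ is a bijection of $\mathbb R\setminus\{0\}$ with $\psi(1)=1$. So there is exactly one critical point if $M_0=a_1+a_2\ne0$, and none if $M_0=0$, in which case $M_1=a_2-a_1\neq0$. The number of critical points is again $|K|-1-J$.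

At the critical point $u_{\xi\xi}\ne0$, because $\psi'(\tau)\,\tau'(\xi)\ne0$, and $u_{\xi\eta}=0$ by symmetry. Dividing \eqref{eq:pde} by $\eta$ and letting $\eta\to0$ we get
\[
u_{\xi\xi}+(1+s)\,u_{\eta\eta}=0\quad\text{on }\mathbb R\setminus S.
\]
As $1+s>0$, the second derivatives have opposite signs: the critical point is a saddle, of index $-1$. For $s<-1$ they have equal signs. For instance, $|z+1|^p+|z-1|^p$ with $p=-s>1$ has $u_{\xi\xi}=2p(p-1)>0$ and $u_{\eta\eta}=2p>0$ at the origin, a minimum of index $+1$. An index count with terms of both signs bounds nothing, and this is one reason for the hypothesis $s>-1$.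
\end{example}

\section{Homogeneous solutions and Gegenbauer polynomials}\label{sec:gegen}

To compute winding numbers near a multipole, near infinity, and near a possibly degenerate critical point on the real line, we need the leading term of $u$ at each of these places. In all three cases it is a power of the distance times the same function of the angle. Define polynomials $C_m=C_m^{(s/2)}$ by
\begin{equation}\label{eq:gen}
(1-2t\tau+\tau^2)^{-s/2}=\sum_{m\ge0}C_m(t)\,\tau^m,\qquad g_m(\varphi)=C_m(\cos\varphi).
\end{equation}
For $t=\cos\varphi$ the series converges when $|\tau|<1$, because $1-2t\tau+\tau^2=(1-\tau e^{i\varphi})(1-\tau e^{-i\varphi})$. These are the Gegenbauer polynomials \cite[\S4.7]{Sz}. We recall what we need, with proofs, in order to show where $s>-1$ enters.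

\begin{lemma}\label{lem:gegen}
Let $z=\rho e^{i\varphi}$.
\begin{itemize}
\item[(i)] If $s\ge-1$, $s\ne0$, then $C_m$ has degree exactly $m$.
\item[(ii)] The function $\rho^mg_m(\varphi)$ is a homogeneous polynomial of degree $m$ in $(\xi,\eta)$, even in $\eta$, that satisfies \eqref{eq:pde}.
\item[(iii)] If $s>-1$, $s\ne0$, then $g_m$ has exactly $2m$ zeros modulo $2\pi$, all simple.
\end{itemize}
\end{lemma}

\begin{proof}
(i) With $\lambda=s/2$ and $(\lambda)_k=\lambda(\lambda+1)\cdots(\lambda+k-1)$, the binomial series gives $(1-2t\tau+\tau^2)^{-\lambda}=\sum_k\frac{(\lambda)_k}{k!}\tau^k(2t-\tau)^k$. The $k$th term contributes to the coefficient of $\tau^m$ a multiple of $t^{2k-m}$, for $k\le m\le 2k$. The highest power comes from $k=m$ and has coefficient $2^m(\lambda)_m/m!$, which is nonzero since $\lambda\ge-\frac12$, $\lambda\ne0$.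

(ii) By \eqref{eq:gen}, $|z-1|^{-s}=\sum_m\rho^mg_m(\varphi)$ for $\rho<1$. Comparing powers of $\rho$ along each ray shows that $\rho^mg_m$ is the homogeneous part of degree $m$ of the Taylor series of $|z-1|^{-s}$ at $0$. This function is even in $\eta$ and satisfies \eqref{eq:pde}; the operator $\eta\Delta+s\partial_\eta$ sends homogeneous polynomials of degree $m$ to homogeneous polynomials of degree $m-1$, so each homogeneous part satisfies \eqref{eq:pde} as well.

(iii) In polar coordinates $\Delta+(s/\eta)\partial_\eta=\partial_\rho^2+(1+s)\rho^{-1}\partial_\rho+\rho^{-2}(\partial_\varphi^2+s\cot\varphi\,\partial_\varphi)$. Hence (ii) gives $g_m''+s\cot\varphi\,g_m'+m(m+s)g_m=0$, that is,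
\[
(\sin^s\!\varphi\; g_m')'=-m(m+s)\sin^s\!\varphi\; g_m\qquad(0<\varphi<\pi).
\]
Multiply by $g_l$, subtract the same identity with $l$ and $m$ exchanged, and integrate over $(0,\pi)$. Since $s>-1$, the weight $\sin^s\varphi$ is integrable, and the boundary terms vanish because $\sin^s\!\varphi\;g_m'=-\sin^{s+1}\!\varphi\;C_m'(\cos\varphi)$. We obtain $(m-l)(m+l+s)\int_0^\pi g_mg_l\sin^s\!\varphi\,d\varphi=0$, and $m+l+s>0$ for $l\ne m$. By (i), $C_0,\dots,C_{m-1}$ span the polynomials of degree less than $m$, so $\int_0^\pi C_m(\cos\varphi)\,q(\cos\varphi)\sin^s\!\varphi\,d\varphi=0$ for every such polynomial $q$. If $C_m$ changed sign at only $l<m$ points $t_1,\dots,t_l$ of $(-1,1)$, then $q=\prod_i(t-t_i)$ would make the integrand of one sign and not identically zero. So $C_m$ has $m$ simple zeros, all in $(-1,1)$. Each of them is the cosine of two angles modulo $2\pi$, and at these angles $g_m'=-\sin\varphi\;C_m'(\cos\varphi)\ne0$.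
\end{proof}

\begin{lemma}\label{lem:wind}
Let $s>-1$, $s\ne0$, let $d\ne0$ be real, and let $h=\rho^dg_m(\varphi)$. There is a constant $c>0$ with $|\nabla h|\ge c\rho^{d-1}$ for all $\rho>0$, and the winding number of $\nabla h$ along circles centered at $0$ is $1-\operatorname{sgn}(d)\,m$.
\end{lemma}

\begin{proof}
The unit vectors in the radial and angular directions are $e^{i\varphi}$ and $ie^{i\varphi}$, so
\[
\nabla h=\rho^{d-1}e^{i\varphi}\gamma(\varphi),\qquad \gamma=d\,g_m+i\,g_m' .
\]
By Lemma~\ref{lem:gegen}(iii), $\gamma$ has no zeros, which gives the lower bound. By (W2) it remains to show that $\gamma$ has winding number $-\operatorname{sgn}(d)\,m$. For $m=0$ the curve $\gamma$ is the constant $d$. Let $m\ge1$ and $d>0$. The curve meets the imaginary axis exactly at the $2m$ zeros of $g_m$. At a zero with $g_m'>0$ it crosses the upper half-axis from left to right, and at a zero with $g_m'<0$ it crosses the lower half-axis from right to left. The zeros are simple, so the sign of $g_m'$ alternates. Between consecutive zeros the curve thus goes from the upper to the lower half-axis inside the right half-plane,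 or from the lower to the upper half-axis inside the left half-plane; in both cases its argument decreases by $\pi$. The total decrease is $2m\pi$. For $d<0$ the curve is the mirror image in the imaginary axis of the curve for $|d|$, and the winding number changes sign.
\end{proof}

\section{Counting critical points}\label{sec:count}

We first determine the indices of critical points. The part off the real line is stated for all $s$, since it will also be needed for $s=-1$.

\begin{lemma}\label{lem:index}
Let $u$ be real-analytic near $z_0$, not constant near $z_0$, and a solution of \eqref{eq:pde}, and let $\nabla u(z_0)=0$. Assume either that $z_0\notin\mathbb R$ and $s$ is any real number, or that $z_0\in\mathbb R$, $u$ is even in $\eta$, and $s>-1$, $s\ne0$. Then $z_0$ is an isolated critical point of index at most $-1$.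
\end{lemma}

\begin{proof}
Write $\zeta=z-z_0=\rho e^{i\varphi}$, and let $p$ be the nonzero homogeneous part of lowest degree $m$ in the Taylor series of $u-u(z_0)$ at $z_0$. Then $m\ge2$ and $|\nabla u-\nabla p|=O(\rho^m)$. It suffices to show that $|\nabla p|\ge c\rho^{m-1}$ with $c>0$ and that $\nabla p$ has winding number $1-m$: then $\nabla u\ne0$ for small $\rho>0$, and by (W1) the index is $1-m\le-1$.

Let $z_0\notin\mathbb R$. The coefficient $s/\eta$ is bounded near $z_0$, so $(s/\eta)u_\eta=O(\rho^{m-1})$, and the part of degree $m-2$ of the equation $\Delta u+(s/\eta)u_\eta=0$ is $\Delta p=0$. A real homogeneous harmonic polynomial of degree $m$ has the form $p=\operatorname{Re}(b\zeta^m)$, here with $b\ne0$. Then $\nabla p=\overline{mb\zeta^{m-1}}$ has modulus $m|b|\rho^{m-1}$ and winding number $-(m-1)$.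

Let $z_0\in\mathbb R$; after a translation, $z_0=0$. Now the coefficient $s/\eta$ is singular, and both terms of \eqref{eq:pde} contribute to the part of lowest degree $m-1$, which is $\eta\Delta p+sp_\eta=0$. Since $p$ is even in $\eta$, we can write $p=\sum_ip_i\xi^{m-2i}\eta^{2i}$. The coefficient of $\xi^{m-2i-2}\eta^{2i+1}$ in $\eta\Delta p+sp_\eta$ is $(m-2i)(m-2i-1)p_i+(2i+2)(2i+1)p_{i+1}+s(2i+2)p_{i+1}$, so
\[
(2i+2)(2i+1+s)\,p_{i+1}=-(m-2i)(m-2i-1)\,p_i .
\]
As $2i+1+s>0$, the coefficient $p_0$ determines $p$, and the even homogeneous solutions of degree $m$ form a space of dimension at most one. By Lemma~\ref{lem:gegen} this space contains $\rho^mg_m\not\equiv0$. Hence $p=b\rho^mg_m$ with $b\ne0$, and Lemma~\ref{lem:wind} with $d=m$ gives both properties.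
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:crit}]
\emph{Near a multipole.} Let $k\in K$ and $z=x_k+\rho e^{i\varphi}$. For real $\varepsilon$ with $|\varepsilon|<\rho$, formula \eqref{eq:gen} gives
\[
|z-x_k-\varepsilon|^{-s}=(\rho^2-2\varepsilon\rho\cos\varphi+\varepsilon^2)^{-s/2}=\sum_{j\ge0}\varepsilon^j\rho^{-s-j}g_j(\varphi),
\]
so $\partial_x^j|z-x|^{-s}\big|_{x=x_k}=j!\,\rho^{-s-j}g_j(\varphi)$. Therefore
\[
u=a_{k,j_k}\,j_k!\,\rho^{-s-j_k}g_{j_k}+\sum_{j<j_k}a_{kj}\,j!\,\rho^{-s-j}g_j+v,
\]
where $v$, the contribution of the other points of $S$, is analytic near $x_k$. The exponent $d=-s-j_k$ of the first term is nonzero: it is negative if $j_k\ge1$, since $s>-1$, and equals $-s\neq0$ if $j_k=0$. By Lemma~\ref{lem:wind} the gradient of the first term has modulus at least $c\rho^{-s-j_k-1}$ and winding number $1+j_k$; for $j_k=0$ the sign of $d$ does not matter. The gradient of the remaining terms is $O(\rho^{-s-j_k})+O(1)$. Its ratio to $\rho^{-s-j_k-1}$ is $O(\rho)+O(\rho^{s+j_k+1})$, which tends to $0$ as $\rho\to0$ because $s>-1$. So $\nabla u\ne0$ in a punctured neighborhood of $x_k$, and by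 (W1) its winding number along small circles around $x_k$ is $1+j_k$.

\emph{Near infinity.} Let $z=\rho e^{i\varphi}$ and $\varepsilon=1/\rho$. Then $|z-x|^{-s}=\rho^{-s}(1-2\varepsilon x\cos\varphi+\varepsilon^2x^2)^{-s/2}$, and so $u=\rho^{-s}\Psi(1/\rho,\varphi)$ with
\begin{equation}\label{eq:infty}
\Psi(\varepsilon,\varphi)=\Lambda\bigl((1-2\varepsilon x\cos\varphi+\varepsilon^2x^2)^{-s/2}\bigr)=\sum_{m\ge0}M_m\,\varepsilon^mg_m(\varphi),
\end{equation}
where $\Lambda$ acts in the variable $x$. The function $\Psi$ is analytic for $|\varepsilon|\max_k|x_k|<1$ and periodic in $\varphi$; the second equality follows by applying $\Lambda$ term by term to $\sum_m\varepsilon^mx^mg_m(\varphi)$, a power series in $x$ that converges for $|\varepsilon x|<1$. By Lemma~\ref{lem:moments} there is a least $J\ge0$ with $M_J\ne0$. Then $\Psi=M_J\varepsilon^Jg_J+\varepsilon^{J+1}\Phi$ with $\Phi(\varepsilon,\varphi)$ smooth and periodic, and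
\[
u=M_J\rho^{-s-J}g_J+E,\qquad E=\rho^{-s-J-1}\Phi(1/\rho,\varphi).
\]
Both $\partial_\rho E$ and $\rho^{-1}\partial_\varphi E$ are $O(\rho^{-s-J-2})$. The exponent $d=-s-J$ is negative if $J\geq1$ and nonzero if $J=0$, so by Lemma~\ref{lem:wind} the gradient of the leading term has modulus at least $c\rho^{-s-J-1}$ and winding number $1+J$. Hence $\nabla u\ne0$ for large $\rho$, with winding number $1+J$ along large circles.

\emph{The count.} The analytic function $u$ is not constant on the connected set $\mathbb C\setminus S$, so it is not constant near any point of it. By Lemma~\ref{lem:index} all critical points are isolated and have index at most $-1$. By the first two steps they lie in a compact subset of $\mathbb C\setminus S$; being a closed set of isolated points, they are finite in number, say $w_1,\dots,w_N$. Apply (W3) to a large disk from which small disks around the points of $S$ and the $w_l$ are removed: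
\[
1+J=\sum_{k\in K}(1+j_k)+\sum_{l=1}^N\operatorname{ind}(w_l).
\]
Therefore $N\le\sum_{k\in K}(1+j_k)-1-J\le\sum_k\mu_k-1=2n-1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

It is enough to prove the statement about $f$: it shows that the $2n$ generators of $V_\beta$ are linearly independent and that $V_\beta$ is a Tchebycheff system, and $(P_i^\alpha)'=\alpha P_i'P_i^{-\beta}\in V_\beta$. Suppose, then, that $A_i,B_i$ are not all zero and that $f$ vanishes identically or has at least $2n$ zeros. Recall that $s=-2\alpha$.

\emph{The case $\alpha<\frac12$, $\alpha\ne0$.} Here $s>-1$ and $s\ne0$. The potential given by Lemma~\ref{lem:dual} has $2n$ critical points, contradicting Proposition~\ref{prop:crit}. This case contains the range $\alpha\le-1$.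

\emph{The case $\alpha=0$.} The potential $u_0$ is constant and carries no information, but algebra suffices. With $L_i=A_ix+B_i$ we have $f=Q/(P_1\cdots P_n)$, where $Q=\sum_iL_i\prod_{l\ne i}P_l$ has degree at most $2n-1$. Having $2n$ zeros, $Q$ vanishes identically. Then $P_i$ divides $L_i\prod_{l\ne i}P_l$; distinct $P_i$ have no common complex root, so $P_i$ divides $L_i$ and $L_i=0$ for all $i$, a contradiction.

\emph{The case $\alpha=\frac12$.} Now $s=-1$, and the analysis on the real line breaks down: the gradient of $|z-x_k|$ does not dominate a bounded field, and the factor $2i+1+s$ in the recursion vanishes for $i=0$. The critical points $z_i$, however, lie off the line, and critical points of nonzero index survive a small change of $s$. Let $\Lambda$ be given by Lemma~\ref{lem:dual}, so that $\nabla u_{-1}(z_i)=0$, and consider the potentials $u_s$ of this fixed $\Lambda$.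

First, $u_{-1}$ is not constant on the upper half-plane $H$. The expansion \eqref{eq:infty} holds for every $s$, so $u_{-1}=\rho\sum_mM_m\rho^{-m}C_m^{(-1/2)}(\cos\varphi)$ for large $\rho$. If $u_{-1}=c$ on $H$, then comparing powers of $1/\rho$ for each $\varphi\in(0,\pi)$ gives $M_mC_m^{(-1/2)}(\cos\varphi)=0$ for $m\ne1$ and $M_1C_1^{(-1/2)}(\cos\varphi)=c$. By Lemma~\ref{lem:gegen}(i) the polynomial $C_m^{(-1/2)}$ has degree exactly $m$, so all moments vanish, contrary to Lemma~\ref{lem:moments}.

By analyticity $u_{-1}$ is not constant near any point of $H$, and Lemma~\ref{lem:index} shows that each $z_i$ is an isolated critical point of index at most $-1$. Choose disjoint closed disks $D_i\subset H$ centered at $z_i$ that contain no other critical point of $u_{-1}$. The field $\nabla u_s(z)$ is jointly continuous in $(s,z)\in\mathbb R\times H$, so $\nabla u_s\to\nabla u_{-1}$ uniformly on the circles $\partial D_i$ as $s\to-1$. For $s\in(-1,0)$ close to $-1$, (W1) shows that $\nabla u_s$ has nonzero winding number along each $\partial D_i$, and (W3) gives a critical point of $u_s$ in each $D_i$. With their mirror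 images these are $2n$ critical points of $u_s$, contradicting Proposition~\ref{prop:crit}. \qed

\section{The point at infinity and sharpness}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
We move $\infty$ to a finite point by a M\"obius transformation, under which the spaces $V_\beta$ go to spaces of the same kind. Let $f=\sum_iL_iP_i^{-\beta}\neq0$ with $L_i=A_ix+B_i$, choose $x_0\in\mathbb R$ with $f(x_0)\ne0$, and substitute $x=x_0-1/t$. Put
\begin{align*}
\hat L_i(t)&=t\,L_i(x_0-1/t)=(A_ix_0+B_i)\,t-A_i,\\
\hat P_i(t)&=t^2P_i(x_0-1/t)=|t(x_0-z_i)-1|^2=P_i(x_0)\,|t-w_i|^2,\qquad w_i=\frac1{x_0-z_i}.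
\end{align*}
The points $w_i$ are distinct and lie in the open upper half-plane, and the $\hat L_i$ are not all zero. After the positive constants $P_i(x_0)^{-\beta}$ are absorbed into the $\hat L_i$, Theorem~\ref{thm:main} applies to $\hat f=\sum_i\hat L_i\hat P_i^{-\beta}$, which therefore has at most $2n-1$ real zeros. For $t\ne0$,
\[
f(x_0-1/t)=t^{-1}|t|^{2\beta}\,\hat f(t).
\]
The map $x\mapsto t=1/(x_0-x)$ is a diffeomorphism from $\mathbb R\setminus\{x_0\}$ onto $\mathbb R\setminus\{0\}$, and the factor $t^{-1}|t|^{2\beta}$ is smooth and nonzero there. So the finite zeros of $f$ correspond, with multiplicity, to the zeros $t\ne0$ of $\hat f$. If $\hat f$ vanishes to order exactly $m\ge0$ at $t=0$, then $|f(x)|$ lies between two positive multiples of $|t|^{2\beta-1+m}$, hence of $|x|^{1-2\beta-m}$, for large $|x|$. Thus $m$ is the multiplicity of the zero of $f$ at $\infty$.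
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
The combination $\sum_ic_i(P_i^\alpha)'=\sum_i\alpha c_iP_i'\,P_i^{-\beta}$ has the form in Theorem~\ref{thm:main} with $A_i=2\alpha c_i$, and these are not all zero since $\alpha\ne0$. This gives the bound. For $P_i=x^2+\sigma_i$,
\[
\sum_ic_i(P_i^\alpha)'=2\alpha x\sum_ic_i(x^2+\sigma_i)^{\alpha-1}.
\]
Fix distinct numbers $X_1,\dots,X_{n-1}>0$. The $n-1$ linear equations $\sum_ic_i(X_k+\sigma_i)^{\alpha-1}=0$ in $n$ unknowns have a solution $c\ne0$. The resulting function is not identically zero by Theorem~\ref{thm:main} and vanishes at the $2n-1$ points $0,\pm\sqrt{X_k}$. A Tchebycheff system containing it has dimension at least $2n$.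
\end{proof}

For part (c) we look for a function with a zero of multiplicity four. Such a function exists at $x_0$ exactly when the Wronskian of the four generators vanishes at $x_0$, and for $n=2$ this Wronskian is expressed by a Schwarzian derivative. Recall that, where $h'\ne0$,
\[
\mathcal S(h)=\Bigl(\frac{h''}{h'}\Bigr)'-\frac12\Bigl(\frac{h''}{h'}\Bigr)^2=\frac{h'''}{h'}-\frac32\Bigl(\frac{h''}{h'}\Bigr)^2,
\]
that $\mathcal S(F\circ v)=(\mathcal S(F)\circ v)\,v'^2+\mathcal S(v)$, and that $\mathcal S(F)=0$ for a M\"obius function $F$. From the first formula, $\mathcal S(e^{\kappa y})=-\kappa^2/2$ for $\kappa\neq0$, and $\mathcal S(x^2)=-\frac1{x^2}-\frac1{2x^2}=-\frac3{2x^2}$.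

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Here $0<|\beta|<\frac12$. Let $P_1=x^2+1$ and $P_2=x^2+b^2$ with $b>1$, and put $R=P_1/P_2$, $v=\log R$, $h=R^\beta=e^{\beta v}$. Multiplication by the positive function $P_1^\beta$ preserves zeros and their multiplicities and maps $L_1P_1^{-\beta}+L_2P_2^{-\beta}$ to $L_1+L_2h$. So we study the span of $1,x,h,xh$. The first two columns of the Wronskian matrix are $(1,0,0,0)$ and $(x,1,0,0)$, and $(xh)''=xh''+2h'$, $(xh)'''=xh'''+3h''$. Hence the Wronskian is
\[
w=h''(xh)'''-h'''(xh)''=3h''^2-2h'h''' .
\]
For $x>0$ we have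
\[
v'=\frac{2x}{x^2+1}-\frac{2x}{x^2+b^2}=\frac{2x(b^2-1)}{(x^2+1)(x^2+b^2)}>0,
\]
so $h'=\beta v'h\ne0$ and $w=-2h'^2\mathcal S(h)$. The chain rule gives $\mathcal S(h)=\mathcal S(v)-\frac{\beta^2}2v'^2$ and $\mathcal S(R)=\mathcal S(v)-\frac12v'^2$. Since $R$ is a M\"obius function of $x^2$, also $\mathcal S(R)=\mathcal S(x^2)$. Eliminating $\mathcal S(v)$,
\begin{equation}\label{eq:schwarz}
x^2\mathcal S(h)=-\frac32+\frac{1-\beta^2}2\,(xv')^2,\qquad xv'=\frac{2x^2(b^2-1)}{(x^2+1)(x^2+b^2)}.
\end{equation}
As $x\to0^+$ this tends to $-\frac32$. In particular $w\not\equiv0$, so $1,x,h,xh$ are linearly independent and $\dim V_\beta=4$. At $x^2=b$ we have $(x^2+1)(x^2+b^2)=b(b+1)^2$, so $xv'=2q$ with $q=\frac{b-1}{b+1}$, and $x^2\mathcal S(h)=-\frac32+2(1-\beta^2)q^2$. Since $1-\beta^2>\frac34$ and $q\to1$ as $b\to\infty$, this value is positive for large $b$. For such $b$ the Wronskian vanishes at some $x_0\in(0,\sqrt b)$, and a nontrivial combination $L_1+L_2h$ vanishes at $x_0$ together with its first three derivatives. The corresponding element of $V_\beta$ is not identically zero and has a zero of multiplicity at least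 $4$, so $V_\beta$ is not a Tchebycheff system.
\end{proof}

\begin{remark}
Formula \eqref{eq:schwarz} shows the threshold $\beta=\frac12$ by elementary means. We have $(x^2+1)(x^2+b^2)/x^2=x^2+b^2/x^2+1+b^2\ge(1+b)^2$, so $0<xv'\le2q<2$ for $x>0$. If $\beta\ge\frac12$, then $1-\beta^2\le\frac34$ and $x^2\mathcal S(h)<0$ for all $x>0$ and all $b$, in accordance with Theorem~\ref{thm:main}. The value $\alpha=1$ excluded in (c) is degenerate: $\beta=0$ and $V_0$ is spanned by $1$ and $x$. Part (c) concerns the space $V_\beta$ only and makes no statement about other extensions of the functions $(P_i^\alpha)'$.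
\end{remark}

\begin{thebibliography}{9}

\bibitem{BS}
Julius Borcea and Boris Shapiro, \emph{Classifying real polynomial pencils}, arXiv:math/0404215 (2004).

\bibitem{Sz}
Szeg\H{o}, \emph{Orthogonal Polynomials}.

\end{thebibliography}
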